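\title{The domatic number of a Cartesian product is not bounded in terms of the domatic numbers of its factors}

\begin{abstract}
The domatic number $d(G)$ of a graph $G$ is the largest number of colors in a vertex coloring in which every closed neighborhood contains all colors. We show that the inequality $d(G\mathbin\square H)\le 2\max\{d(G),d(H)\}+1$ fails for Cartesian products of graphs without isolated vertices: for every $r\ge 2$ there is a connected graph $G$ with $d(G)=2$ and $d(G\mathbin\square G)\ge r$. We also determine all triples $(d(G),d(H),d(G\mathbin\square H))$. When both factors have domatic number at least $2$, the only restriction is $d(G\mathbin\square H)\ge\max\{d(G),d(H)\}$.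
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite, simple, undirected, and have at least one vertex. The \emph{closed neighborhood} $N[x]$ of a vertex $x$ consists of $x$ and its neighbors. A \emph{domatic $k$-coloring} of a graph $G$ is an assignment of $k$ colors to the vertices of $G$ such that every closed neighborhood contains vertices of all $k$ colors, and the \emph{domatic number} $d(G)$ is the largest $k$ for which $G$ has a domatic $k$-coloring. A set of vertices is \emph{dominating} if it meets every closed neighborhood, so a domatic $k$-coloring is the same as a partition of $V(G)$ into $k$ dominating sets. We say that a vertex \emph{sees} the colors that occur in its closed neighborhood. A vertex of minimum degree $\delta(G)$ sees at most $\delta(G)+1$ colors, so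
\begin{equation}\label{eq:degree}
1\le d(G)\le\delta(G)+1 .
\end{equation}
For the complete graph $K_n$ the upper bound is attained: giving all vertices different colors shows $d(K_n)=n$.

The \emph{Cartesian product} $G\mathbin\square H$ has vertex set $V(G)\times V(H)$, and $(x_1,y_1)$ and $(x_2,y_2)$ are adjacent if and only if either $x_1=x_2$ and $y_1y_2\in E(H)$, or $y_1=y_2$ and $x_1x_2\in E(G)$. We call $V(G)\times\{y\}$ the \emph{row} of $y$ and $\{x\}\times V(H)$ the \emph{column} of $x$. Each row induces a copy of $G$, each column induces a copy of $H$, and
\begin{equation}\label{eq:nbhd}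
N[(x,y)]=\bigl(N[x]\times\{y\}\bigr)\cup\bigl(\{x\}\times N[y]\bigr).
\end{equation}
If we give $(x,y)$ the color of $x$ in a domatic coloring of $G$, then all colors occur on $N[x]\times\{y\}$. Exchanging the roles of the factors, we obtain
\begin{equation}\label{eq:lower}
d(G\mathbin\square H)\ge\max\{d(G),d(H)\}.
\end{equation}

How large can $d(G\mathbin\square H)$ be? By \eqref{eq:nbhd}, a closed neighborhood in the product is the union of a closed neighborhood of $G$ and one of $H$, glued at one vertex, so one expects a bound close to $d(G)+d(H)$. This is correct when both factors attain the upper bound in \eqref{eq:degree}: since $\delta(G\mathbin\square H)=\delta(G)+\delta(H)$, we then have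
\[
d(G\mathbin\square H)\le\delta(G)+\delta(H)+1=d(G)+d(H)-1 .
\]
Equality can occur. The path $P_3$ on three vertices has $d(P_3)=2=\delta(P_3)+1$ (color the middle vertex differently from the ends), and coloring the two rows of $P_3\mathbin\square K_2$ by $1,2,3$ and $3,2,1$ gives $d(P_3\mathbin\square K_2)=3$. When a factor does not attain the degree bound, the product can do better. In the cycle $C_4$ a single vertex is not dominating, so $d(C_4)\le 4/2=2$, although $\delta(C_4)+1=3$; by \eqref{eq:lower} applied to $C_4=K_2\mathbin\square K_2$ we have $d(C_4)=2$. The product $C_4\mathbin\square K_2$ is the $3$-dimensional cube. Give each of its four pairs of antipodal vertices its own color. A closed neighborhood has four vertices at pairwise distance at most $2$, so it contains no antipodal pair and sees all four colors. Hence $d(C_4\mathbin\square K_2)=4=d(C_4)+d(K_2)$.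

These examples suggest that the sum of the domatic numbers, with a small correction, might always be an upper bound. The problem we consider comes from the paper of Francis and Rajendraprasad~\cite{FR}: is it true that
\begin{equation}\label{eq:question}
d(G\mathbin\square H)\le 2\max\{d(G),d(H)\}+1
\end{equation}
for any two graphs $G$ and $H$ without an isolated vertex? The answer is no, and no other function of $d(G)$ and $d(H)$ can replace the right-hand side.

\begin{theorem}\label{thm:main}
For every integer $r\ge2$ there is a connected graph $G$ without isolated vertices such that $d(G)=2$ and $d(G\mathbin\square G)\ge r$. In particular, for $r=6$ we have $d(G\mathbin\square G)\ge 6>5=2\max\{d(G),d(G)\}+1$, so \eqref{eq:question} is false.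
\end{theorem}

The same construction determines which triples of domatic numbers occur.

\begin{theorem}\label{thm:class}
Let $p,q,r$ be positive integers. There are graphs $G,H$ with $d(G)=p$, $d(H)=q$ and $d(G\mathbin\square H)=r$ if and only if
\begin{enumerate}
\item[(i)] $\min\{p,q\}=1$ and $r=\max\{p,q\}$, or
\item[(ii)] $p,q\ge2$ and $r\ge\max\{p,q\}$.
\end{enumerate}
When $p=q$, one can take $G=H$. Moreover, for all $p,q,r\ge2$ there are connected graphs $G,H$ with $d(G)=p$, $d(H)=q$ and $d(G\mathbin\square H)\ge r$.
\end{theorem}

The graphs without isolated vertices are exactly the graphs with domatic number at least $2$ (Lemma~\ref{lem:facts}(b)). For them, Theorem~\ref{thm:class} says that \eqref{eq:lower} is the only restriction. If a factor has an isolated vertex, then equality holds in \eqref{eq:lower}; this is the case that the hypothesis in \eqref{eq:question} sets aside.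

The proofs use nothing beyond the definitions. Section~\ref{sec:facts} collects elementary facts. Section~\ref{sec:construction} constructs a graph from a family of subsets $L_i$ of a finite set of coordinates, and Section~\ref{sec:three} works out the case of three coordinates. Section~\ref{sec:product} colors the product, Section~\ref{sec:seven} shows that seven coordinates bring the domatic number of the factor down to $2$, and Section~\ref{sec:proofs} proves the theorems.

\section{Elementary facts}\label{sec:facts}

We write $G\cup H$ for the disjoint union of $G$ and $H$, and $G\vee K_1$ for the \emph{cone} over $G$, obtained by adding one vertex adjacent to all vertices of $G$. Parts (c)--(e) of the next lemma are the tools that later adjust domatic numbers to prescribed values.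

\begin{lemma}\label{lem:facts}
Let $G$ and $H$ be graphs and let $r\ge1$.
\begin{enumerate}
\item[(a)] $G$ has a domatic $k$-coloring for every $k$ with $1\le k\le d(G)$.
\item[(b)] $d(G)\ge2$ if and only if $G$ has no isolated vertex.
\item[(c)] $d(G\cup H)=\min\{d(G),d(H)\}$.
\item[(d)] $d(G\vee K_1)=d(G)+1$.
\item[(e)] $d(K_r\mathbin\square K_r)=r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Merging two colors of a domatic $k$-coloring with $k\ge2$ gives a domatic $(k-1)$-coloring.

(b) An isolated vertex sees only one color. Conversely, suppose that $G$ has no isolated vertex and let $X$ be a maximal independent set. Give $X$ color $1$ and the other vertices color $2$. A vertex of $X$ has a neighbor, which lies outside $X$ because $X$ is independent. A vertex outside $X$ has a neighbor in $X$ because $X$ is maximal. So every vertex sees both colors.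

(c) Closed neighborhoods in $G\cup H$ are closed neighborhoods in $G$ or in $H$. Hence a domatic $k$-coloring of $G\cup H$ restricts to domatic $k$-colorings of $G$ and of $H$, which gives ``$\le$''. By (a), both graphs have a domatic $k$-coloring for $k=\min\{d(G),d(H)\}$, and these combine to one of $G\cup H$.

(d) Let $u$ be the new vertex. Extend a domatic $d(G)$-coloring of $G$ by giving $u$ a new color. Every vertex of $G$ sees the old colors in $G$ and the new color at $u$, and $u$ sees every vertex; this gives ``$\ge$''. For ``$\le$'', take a domatic $k$-coloring of $G\vee K_1$ with $k\ge2$. Each of the $k-1$ color classes that do not contain $u$ lies in $V(G)$ and meets $N_G[x]\cup\{u\}$ for every $x\in V(G)$, so it meets $N_G[x]$. Recoloring the remaining vertices of $G$ with any of these $k-1$ colors gives a domatic $(k-1)$-coloring of $G$, so $k-1\le d(G)$.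

(e) The closed neighborhood of a vertex of $K_r\mathbin\square K_r$ is the union of its row and its column. A set of fewer than $r$ vertices misses some row and some column, so it misses the closed neighborhood of the vertex where they cross. Thus every dominating set contains at least $r$ of the $r^2$ vertices, and at most $r$ dominating sets are pairwise disjoint. The bound $d(K_r\mathbin\square K_r)\ge r$ is \eqref{eq:lower}.
\end{proof}

\section{The graph of a pattern}\label{sec:construction}

Fix the number $r\ge2$ of colors wanted in the product and put $[r]=\{1,\dots,r\}$. Say that a coloring of $G$ with colors from $[r]$ \emph{serves} a vertex $x$ if all $r$ colors occur on $N[x]$. A coloring of $G\mathbin\square G$ induces a coloring of $G$ on every row and on every column, and by \eqref{eq:nbhd} the vertex $(x,y)$ sees all colors as soon as the coloring on the row of $y$ serves $x$, or the coloring on the column of $x$ serves $y$. The coloring behind \eqref{eq:lower} repeats one coloring of $G$ on all rows, and that coloring has to serve every vertex. If $d(G)<r$, no such coloring exists. But different rows may carry different colorings, each of which serves only some of the vertices.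

To organize this, imagine $n$ colorings indexed by $I=\{0,1,\dots,n-1\}$ and a \emph{type} in $I$ for each vertex. The row and the column of a vertex of type $j$ carry coloring number $j$, and a vertex of type $i$ is served by coloring number $j$ for all $j$ in a set $L_i\subseteq I$. If $x$ has type $i$ and $y$ has type $j$, then $(x,y)$ sees all colors when $j\in L_i$ or $i\in L_j$. We therefore call a family $\mathcal L=(L_i)_{i\in I}$ of subsets of $I$ a \emph{pattern} if
\begin{equation}\label{eq:pattern}
j\in L_i\ \text{ or }\ i\in L_j\qquad\text{for all } i,j\in I .
\end{equation}
The case $i=j$ says that $i\in L_i$.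

This plan meets two difficulties. First, rows and columns cross, and the row and the column through a vertex may prescribe different colors for it. We avoid the conflict by splitting the vertex set into a clique $A$ and an independent set $B$ whose neighbors all lie in $A$. Only the vertices of $B$ receive types. A vertex $(b,b')\in B\times B$ has its row neighbors in $A\times B$ and its column neighbors in $B\times A$, and these two regions are disjoint, so the row colorings can be placed on the first and the column colorings on the second. The vertices of $A$ are easy to serve, since each of them is adjacent to the rest of $A$.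

Second, $d(G)$ has to stay small. For this we make the $n$ colorings of $A$ independent of each other, by letting every combination of colors occur on exactly one vertex, and we put into $B$ every vertex that the pattern allows, so that a coloring of $G$ has as many constraints to satisfy as possible.

Precisely, let $A=[r]^I$ be the set of all vectors $a=(a_j)_{j\in I}$ with entries in $[r]$. The elements of $I$ are called \emph{coordinates}, and coloring number $j$ is the map $a\mapsto a_j$. For $S\subseteq A$ let $\pi_j(S)=\{a_j:a\in S\}$. We call $S$ \emph{full} in the coordinate $j$ if $\pi_j(S)=[r]$, and we let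
\[
J(S)=\{j\in I:\pi_j(S)\ne[r]\}
\]
be the set of coordinates in which $S$ is not full. For a pattern $\mathcal L$ put
\[
B=\{(S,i): i\in I,\ S\subseteq A,\ J(S)\cap L_i=\emptyset\},
\]
so that $(S,i)\in B$ exactly when $S$ is full in every coordinate of $L_i$. The graph $\Gamma=\Gamma(\mathcal L,r)$ has vertex set $A\cup B$; the set $A$ is a clique, the set $B$ is independent, and $(S,i)\in B$ is adjacent exactly to the elements of $S$. The type of $(S,i)$ is $i$.

If $(S,i)\in B$, then $S$ is full in the coordinate $i\in L_i$, so $S\ne\emptyset$. Since also $|A|\ge2$, the graph $\Gamma$ is connected and has no isolated vertex, and $d(\Gamma)\ge2$ by Lemma~\ref{lem:facts}(b).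

\section{Transversals and the case of three coordinates}\label{sec:three}

Condition \eqref{eq:pattern} asks the sets $L_i$ to be large. A small domatic number of $\Gamma$ asks for the opposite, in a sense that we now make precise. A \emph{transversal} of $\mathcal L$ is a set $J\subseteq I$ that meets every $L_i$. Small transversals produce domatic colorings of $\Gamma$.

\begin{lemma}\label{lem:small}
Let $\mathcal L$ be a pattern and $\Gamma=\Gamma(\mathcal L,r)$.
\begin{enumerate}
\item[(a)] If $\mathcal L$ has a transversal with one element, then $d(\Gamma)\ge r$.
\item[(b)] If $\mathcal L$ has a transversal with two elements and $r\ge3$, then $d(\Gamma)\ge3$.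
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $j$ lie in every $L_i$. Give $a\in A$ the color $a_j$ and color $B$ arbitrarily. A vertex of $A$ sees all colors on $A$, and a vertex $(S,i)\in B$ sees all colors on $S$, because $S$ is full in $j$.

(b) Let $\{j,k\}$ be a transversal with $j\ne k$. Give $a\in A$ the smallest color in $\{1,2,3\}\setminus\{a_j,a_k\}$. Vectors with $(a_j,a_k)$ equal to $(2,2)$, $(1,1)$, $(1,2)$ receive the colors $1$, $2$, $3$, so every vertex of $A$ sees all three colors. Let $(S,i)\in B$. A vector of color $c$ has $a_j\ne c$ and $a_k\ne c$, so a monochromatic set is full in neither $j$ nor $k$. Since $L_i$ contains $j$ or $k$, the set $S$ is full in one of them and therefore carries at least two colors. Give $(S,i)$ the color missing from $S$, or any color if none is missing.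
\end{proof}

In the other direction, two observations limit the domatic colorings of $\Gamma$. The first uses that $B$ contains every admissible pair, the second that $A$ contains every vector.

\begin{lemma}\label{lem:tools}
Let $\mathcal L$ be a pattern and $\Gamma=\Gamma(\mathcal L,r)$.
\begin{enumerate}
\item[(a)] If a set $S\subseteq A$ carries at most $k-2$ colors in some domatic $k$-coloring of $\Gamma$, then $J(S)$ is a transversal of $\mathcal L$.
\item[(b)] If $S_1,\dots,S_m\subseteq A$ and there are pairwise distinct coordinates $j_1,\dots,j_m$ with $j_c\in J(S_c)$ for all $c$, then $S_1\cup\dots\cup S_m\ne A$.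
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $J(S)\cap L_i=\emptyset$ for some $i$, then $b=(S,i)$ is a vertex of $B$. Its closed neighborhood $S\cup\{b\}$ carries at most $k-1$ colors, which is impossible in a domatic $k$-coloring.

(b) Choose $v_c\in[r]\setminus\pi_{j_c}(S_c)$ for each $c$. Since the $j_c$ are distinct, there is a vector $a\in A$ with $a_{j_c}=v_c$ for $c=1,\dots,m$. Then $a\notin S_c$ for every $c$.
\end{proof}

With one coordinate, $\{0\}$ is a transversal. With two coordinates, \eqref{eq:pattern} gives $0\in L_0$, $1\in L_1$, and $1\in L_0$ or $0\in L_1$, so again some coordinate lies in every $L_i$. In both cases $d(\Gamma)\ge r$ by Lemma~\ref{lem:small}(a), and nothing is gained. The construction starts to work with three coordinates.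

\begin{example}\label{ex:three}
Let $I=\mathbb Z_3$ and $L_i=\{i,i+1\}$. This is a pattern: $j\in L_i$ means $j-i\in\{0,1\}$, and $i\in L_j$ means $j-i\in\{0,2\}$.

\emph{The product.} Take $r=3$, write vectors as strings $a_0a_1a_2$, and let
\[
S=\{111,\,221,\,331\},\qquad S'=\{111,\,122,\,133\}.
\]
Then $J(S)=\{2\}$ and $J(S')=\{0\}$, so $b=(S,0)$ and $b'=(S',1)$ are vertices of $B$, while $(S,1)$ is not. In $\Gamma\mathbin\square\Gamma$, color the $A$-part of the row and of the column of a vertex of type $j$ by the coordinate $j$. The neighbors of $(b,b')$ are $S\times\{b'\}$, in a row colored by the coordinate $1$, and $\{b\}\times S'$, in a column colored by the coordinate $0$. The column neighbors all have color $1$, but the row neighbors have the colors $1,2,3$, as they must because $1\in L_0$. For $(b',b)$ the roles are exchanged: the row neighbors $S'\times\{b\}$ are colored by the coordinate $0$ and all have color $1$, and the column neighbors $\{b'\}\times S$ are colored by the coordinate $1$ and have the colors $1,2,3$. Lemma~\ref{lem:product} below completes this to a domatic $r$-coloring of $\Gamma\mathbin\square\Gamma$, for every $r$.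

\emph{The factor.} We claim that $d(\Gamma)=3$ for every $r\ge3$. The coordinate $j$ does not lie in $L_{j+1}=\{j+1,j+2\}$, so every transversal has at least two elements. Suppose that $\Gamma$ has a domatic $4$-coloring. Let $S_1$ be the set of vectors in $A$ of color $1$ or $2$, and $S_2$ the set of vectors of color $3$ or $4$. By Lemma~\ref{lem:tools}(a) with $k=4$, both $J(S_1)$ and $J(S_2)$ are transversals, so we can choose $j_1\in J(S_1)$ and $j_2\in J(S_2)\setminus\{j_1\}$. By Lemma~\ref{lem:tools}(b) some vector lies in neither $S_1$ nor $S_2$, which is absurd. So $d(\Gamma)\le3$ by Lemma~\ref{lem:facts}(a). Since $\{0,1\}$ is a transversal, Lemma~\ref{lem:small}(b) gives $d(\Gamma)\ge3$.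
\end{example}

For $r=8$ this example violates \eqref{eq:question}, since $8>2\cdot3+1$. It cannot give factors of domatic number $2$, and these are needed for Theorems~\ref{thm:main} and~\ref{thm:class}. To exclude a domatic $3$-coloring, Lemma~\ref{lem:tools}(a) can be applied only to monochromatic sets. Three of them are needed to cover $A$, and Lemma~\ref{lem:tools}(b) then requires three distinct coordinates. In the example the three transversals may all equal $\{0,1\}$, and this is what happens in the coloring of Lemma~\ref{lem:small}(b). Section~\ref{sec:seven} removes the obstacle with a pattern whose transversals have at least three elements.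

\section{Coloring the product}\label{sec:product}

For Theorem~\ref{thm:class} we need factors with any prescribed domatic number. By Lemma~\ref{lem:facts}(d), taking the cone raises the domatic number by exactly one, and the new vertex is adjacent to all of $A$, so it is as easy to serve as the vertices of $A$. For $p\ge2$ let $\Gamma_p$ be obtained from $\Gamma=\Gamma(\mathcal L,r)$ by taking the cone $p-2$ times. Thus $\Gamma_p$ consists of $\Gamma$ and a set $U_p$ of $p-2$ further vertices, each adjacent to all other vertices. The graph $\Gamma_p$ is connected, and $\Gamma_2=\Gamma$.

\begin{lemma}\label{lem:product}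
For every pattern $\mathcal L$ and all $p,q,r\ge2$ we have $d(\Gamma_p\mathbin\square\Gamma_q)\ge r$.
\end{lemma}

\begin{proof}
Both factors contain $\Gamma$, with the same sets $A$ and $B$. Give $(x,y)\in V(\Gamma_p)\times V(\Gamma_q)$ the color in $[r]$ shown in the following table.
\[
\begin{array}{c|ccc}
 & x=a\in A & x=(S,i)\in B & x\in U_p\\ \hline
y=a'\in A & a_0 & a'_i & 1\\
y=(S',j)\in B & a_j & 1 & 1\\
y\in U_q & a_0 & 1 & 1
\end{array}
\]
The entries $a_j$ and $a'_i$ are the row and column colorings of Section~\ref{sec:construction}. The entries $a_0$ color the $A$-part of the rows that have no type, and the entries $1$ are arbitrary. We use \eqref{eq:nbhd} to check that every vertex $(x,y)$ sees all $r$ colors.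

\emph{Case 1: $x\in A\cup U_p$.} Then $N[x]\supseteq A$, so $N[(x,y)]\supseteq A\times\{y\}$. On $A\times\{y\}$ the color of $(a,y)$ is $a_k$, where $k=j$ if $y=(S',j)\in B$ and $k=0$ otherwise. As $a$ runs through $A$, the entry $a_k$ takes all values in $[r]$.

\emph{Case 2: $x=(S,i)\in B$ and $y\in A\cup U_q$.} Then $N[y]\supseteq A$, so $N[(x,y)]\supseteq\{x\}\times A$. The color of $(x,a')$ is $a'_i$, which takes all values in $[r]$.

\emph{Case 3: $x=(S,i)\in B$ and $y=(S',j)\in B$.} This is the only case that uses \eqref{eq:pattern}. If $j\in L_i$, then $S\times\{y\}\subseteq N[(x,y)]$ has color set $\pi_j(S)=[r]$. Otherwise $i\in L_j$, and $\{x\}\times S'\subseteq N[(x,y)]$ has color set $\pi_i(S')=[r]$.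

The three cases cover all vertices, so the coloring is a domatic $r$-coloring.
\end{proof}

\section{Seven coordinates}\label{sec:seven}

We look for a pattern without transversals of fewer than three elements; by Lemma~\ref{lem:small}, nothing less can give $d(\Gamma)=2$ when $r\ge3$. As in Example~\ref{ex:three}, we try a cyclic family: $I=\mathbb Z_n$, and the complement of $L_i$ is the translate $i+E$ of a fixed set $E\subseteq\mathbb Z_n$. Condition \eqref{eq:pattern} fails for $i,j$ exactly when $j-i\in E$ and $i-j\in E$, so the family is a pattern if and only if $E\cap(-E)=\emptyset$. In that case $0\notin E$ and $2|E|\le n-1$. A set is not a transversal exactly when it lies in some translate of $E$. If no two-element set is a transversal (and $n\ge2$), then every nonzero element of $\mathbb Z_n$ is a difference of two elements of $E$, so $|E|(|E|-1)\ge n-1$. Together these give $|E|(|E|-1)\ge 2|E|$ with $E\ne\emptyset$, hence $|E|\ge3$ and $n\ge7$. The value $n=7$ is attained by $E=\{3,5,6\}$.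

\begin{lemma}\label{lem:seven}
For $i\in\mathbb Z_7$ let $L_i=i+\{0,1,2,4\}$. Then $(L_i)_{i\in\mathbb Z_7}$ is a pattern, and each of its transversals has at least three elements.
\end{lemma}

\begin{proof}
The complement of $L_i$ is $i+E$ with $E=\{3,5,6\}$. Since $-E=\{4,2,1\}$ is disjoint from $E$, the family is a pattern. The differences of distinct elements of $E$ are $\pm(6-5)=\pm1$, $\pm(5-3)=\pm2$ and $\pm(6-3)=\pm3$, which are all the nonzero elements of $\mathbb Z_7$. Given distinct $x,y\in\mathbb Z_7$, write $x-y=s-t$ with $s,t\in E$ and put $i=x-s$. Then $x=i+s$ and $y=i+t$ both lie in $i+E$, so $\{x,y\}$ misses $L_i$. Every set with at most two elements is contained in such a pair $\{x,y\}$, so it is not a transversal.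
\end{proof}

From now on $\Gamma(r)$ denotes the graph $\Gamma(\mathcal L,r)$ of the pattern in Lemma~\ref{lem:seven}, and $\Gamma_p(r)$ denotes the corresponding graph $\Gamma_p$.

\begin{lemma}\label{lem:factor}
For all $p,r\ge2$ we have $d(\Gamma_p(r))=p$. In particular, $d(\Gamma(r))=2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:facts}(d), applied $p-2$ times, it suffices to prove $d(\Gamma(r))=2$. We know that $d(\Gamma(r))\ge2$. If $d(\Gamma(r))\ge3$, then by Lemma~\ref{lem:facts}(a) there is a domatic coloring with the colors $1,2,3$. Let $S_c$ be the set of vectors in $A$ of color $c$. By Lemma~\ref{lem:tools}(a) with $k=3$, each $J(S_c)$ is a transversal, so $|J(S_c)|\ge3$ by Lemma~\ref{lem:seven}. Choose $j_1\in J(S_1)$, then $j_2\in J(S_2)\setminus\{j_1\}$, then $j_3\in J(S_3)\setminus\{j_1,j_2\}$. By Lemma~\ref{lem:tools}(b) we have $S_1\cup S_2\cup S_3\ne A$, so some vector has no color. This is a contradiction.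
\end{proof}

\begin{remark}
As the discussion in Section~\ref{sec:intro} requires, $\Gamma(r)$ is far from attaining the degree bound \eqref{eq:degree} when $r$ is large. A vertex $(S,i)$ has degree $|S|\ge r$, with equality when $S$ is the set of constant vectors, and a vertex of $A$ has degree at least $r^7-1\ge r$. So $\delta(\Gamma(r))=r$, while $d(\Gamma(r))=2$.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $G=\Gamma(r)$. It is connected and has no isolated vertex (Section~\ref{sec:construction}), $d(G)=2$ by Lemma~\ref{lem:factor}, and $d(G\mathbin\square G)\ge r$ by Lemma~\ref{lem:product} with $p=q=2$.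
\end{proof}

Lemma~\ref{lem:product} gives only a lower bound for $d(\Gamma_p(r)\mathbin\square\Gamma_q(r))$, while Theorem~\ref{thm:class} asks for the exact value $r$. To cap the domatic number of the product, we add a component $K_r$ to each factor. The product then acquires the component $K_r\mathbin\square K_r$, whose domatic number is exactly $r$. This is why the exact statement uses disconnected graphs.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Necessity.} Let $d(G)=p$, $d(H)=q$ and $d(G\mathbin\square H)=r$. By \eqref{eq:lower}, $r\ge\max\{p,q\}$, so (ii) holds if $p,q\ge2$. Otherwise $\min\{p,q\}=1$, and since $G\mathbin\square H$ and $H\mathbin\square G$ are isomorphic we may assume $p=1$. By Lemma~\ref{lem:facts}(b), $G$ has an isolated vertex $v$. No edge of $G\mathbin\square H$ leaves the column of $v$, and this column induces a copy of $H$. A domatic $r$-coloring of $G\mathbin\square H$ therefore restricts to a domatic $r$-coloring of $H$, so $r\le q=\max\{p,q\}$, and (i) holds.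

\emph{Sufficiency in case (i).} If $p=1$ and $r=q$, take $G=K_1$ and $H=K_q$, so that $G\mathbin\square H$ is isomorphic to $K_q$. If $q=1$ and $r=p$, take $G=K_p$ and $H=K_1$. For $p=q=1$ both graphs are $K_1$.

\emph{Sufficiency in case (ii).} Let $p,q\ge2$ and $r\ge\max\{p,q\}$. Write $\Gamma_p=\Gamma_p(r)$ and $\Gamma_q=\Gamma_q(r)$, and let
\[
G=\Gamma_p\cup K_r,\qquad H=\Gamma_q\cup K_r ,
\]
so that $G=H$ when $p=q$. By Lemmas~\ref{lem:facts}(c) and~\ref{lem:factor}, $d(G)=\min\{p,r\}=p$ and $d(H)=\min\{q,r\}=q$; here the hypothesis $r\ge\max\{p,q\}$ is used. An edge of $G\mathbin\square H$ changes one entry of a pair $(x,y)$ along an edge of a factor, so it keeps $x$ in its part of $G$ and $y$ in its part of $H$. Hence $G\mathbin\square H$ is the disjoint union of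
\[
\Gamma_p\mathbin\square\Gamma_q,\qquad \Gamma_p\mathbin\square K_r,\qquad K_r\mathbin\square\Gamma_q,\qquad K_r\mathbin\square K_r .
\]
The first has domatic number at least $r$ by Lemma~\ref{lem:product}, the second and the third by \eqref{eq:lower} and $d(K_r)=r$. The last has domatic number exactly $r$ by Lemma~\ref{lem:facts}(e). Applying Lemma~\ref{lem:facts}(c) three times gives $d(G\mathbin\square H)=r$.

\emph{Connected graphs.} For $p,q,r\ge2$ take $G=\Gamma_p(r)$ and $H=\Gamma_q(r)$. These graphs are connected, they have domatic numbers $p$ and $q$ by Lemma~\ref{lem:factor}, and $d(G\mathbin\square H)\ge r$ by Lemma~\ref{lem:product}.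
\end{proof}

\begin{thebibliography}{1}

\bibitem{FR}
P.~Francis and Deepak Rajendraprasad,
\emph{On Domatic and Total Domatic Numbers of Product Graphs},
arXiv:2103.10713 (2021).

\end{thebibliography}
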